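# For large $n$ the regular simplex does not minimize the fundamental gap

## 1. The regular simplex as the expected minimizer, tested on intervals, triangles and path simplices

For a bounded domain $\Omega\subset\mathbb R^n$ let $\lambda_1<\lambda_2\le\dots$ be the Dirichlet eigenvalues of the Euclidean Laplacian, and let $d$ be the diameter of $\Omega$.

**Definition (gap function).**
$$\xi(\Omega)=d^2(\lambda_2-\lambda_1).\tag{1}$$
Scaling $\Omega$ by $s$ multiplies $d^2$ by $s^2$ and the eigenvalues by $s^{-2}$, so $\xi$ depends only on the shape.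

**Definition (moduli space).** $\mathfrak M_n$ is the set of non-degenerate $n$-simplices in $\mathbb R^n$ of diameter $1$, up to rigid motions. We write $\Delta_n$ for the regular $n$-simplex of side $1$.

Which simplex has the smallest gap? The first guess is the most symmetric one. The statement, from Zhiqin Lu and Julie Rowlett, "The fundamental gap of simplices", arXiv:1109.4117 (2011), is this: *for every $n\ge2$, $\Delta_n$ is, up to rigid motions, the unique minimizer of $\xi$ on $\mathfrak M_n$.* We test it.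

**The interval.** For $n=1$ there is only one shape. The interval of length $1$ has eigenvalues $\pi^2,4\pi^2,9\pi^2,\dots$, so $\xi=3\pi^2$. Andrews and Clutterbuck proved $\xi(\Omega)\ge3\pi^2$ for every convex $\Omega\subset\mathbb R^n$.

**Triangles.** For $n=2$ it is known that every triangle has $\xi\ge\frac{64\pi^2}{9}$, with equality exactly for the equilateral one, so the guess is correct. The first eigenvalue can be checked by hand. Let $x_0,x_1,x_2$ be the barycentric coordinates in $\Delta_2$, $x_0+x_1+x_2=1$, and put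
$$u=\sin2\pi x_0+\sin2\pi x_1+\sin2\pi x_2=4\sin\pi x_0\,\sin\pi x_1\,\sin\pi x_2 .$$
The second form shows that $u>0$ inside and $u=0$ on the boundary. Each $x_i$ has gradient of length $2/\sqrt3$ (the height is $\sqrt3/2$), so $-\Delta u=4\pi^2\cdot\frac43u$. A positive eigenfunction is the ground state, so $\lambda_1(\Delta_2)=\frac{16\pi^2}3\approx52.6$.

**Path simplices.** Here is a competitor in every dimension whose gap we can compute: $O_n=\{0<x_1<x_2<\dots<x_n<1\}$. Its vertices are the points $(0,\dots,0,1,\dots,1)$; two of them with $i$ and $j$ ones have distance $\sqrt{|i-j|}$, so $d^2=n$. Functions in $H_0^1(O_n)$ are, by extension, the same as functions in $H_0^1((0,1)^n)$ that change sign under each exchange of two coordinates. Expand such a function in the products $\prod\sin(k_i\pi x_i)$. The coefficients are antisymmetric in $(k_1,\dots,k_n)$, hence vanish when two $k_i$ agree. So the eigenvalues of $O_n$ are the numbers $\pi^2\sum k_i^2$ with $k_1,\dots,k_n$ distinct positive integers. The smallest choice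 is $\{1,\dots,n\}$ and the next is $\{1,\dots,n-1,n+1\}$, so $\lambda_2-\lambda_1=\pi^2((n+1)^2-n^2)$ and
$$\xi(O_n)=\pi^2n(2n+1).$$
For $n=1$ this is $3\pi^2$; for $n=2$ (the right isosceles triangle) it is $10\pi^2>\frac{64}9\pi^2$. We shall prove $\xi(\Delta_n)\le 15.2\,(n+1)^2$ for all $n\ge 2$. For $n=6$, $\pi^2\cdot78>769>744.8=15.2\cdot49$, and $\pi^2n(2n+1)-15.2(n+1)^2$ increases in $n\ge3$. So the path simplex also loses to the regular one for every $n\ge6$.

The guess has survived. It is nevertheless false in every dimension $n\ge299$.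

## 2. What holds for $n\ge299$, and the facts used

Throughout, $N=n+1$ is the number of vertices. Let $0<a_1<a_2<\dots$ be such that $-a_j$ are the zeros of the Airy function $\mathrm{Ai}$, the decaying solution of $y''=xy$. The tabulated values $a_1=2.33810741\ldots$, $a_2=4.08794944\ldots$ (DLMF §9.9) enter the proofs only through
$$\frac{a_2}{a_1}\ge1.7484,\qquad a_1^3\ge12.78 .$$
Put $c=\frac4{27}a_1^3=1.89\ldots$. (Since $a_1<2.3382$, $8c=\frac{32}{27}a_1^3<15.2$, the number used in Section 1.)

**Theorem 1.** For every $n\ge299$ there is $T\in\mathfrak M_n$ with $\xi(T)<\xi(\Delta_n)$.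

**Theorem 2.** (i) $2c\,(1.8451N^2-8.7N)\le\xi(\Delta_n)\le8cN^2$; the lower bound holds for $N\ge40$, the upper for all $n\ge2$. (ii) For $N\ge20$,
$$\inf_{\mathfrak M_n}\xi\le\frac{8c(2.4N^2+1.2N)}{\ln(N/2)} .$$
Hence $\xi(\Delta_n)/\inf_{\mathfrak M_n}\xi\to\infty$, at least like a constant times $\ln n$.

**Theorem 3.** For every $n\ge2$, $\lambda_2(\Delta_n)$ equals the first Dirichlet eigenvalue of the half of $\Delta_n$ cut off by the bisecting hyperplane of an edge.

By Theorem 1 the statement "for every $n\ge2$ the regular simplex is the unique minimizer" is disproved. The argument does not decide the cases $3\le n\le298$, nor whether the minimum of $\xi$ over $\mathfrak M_n$ is attained; neither is needed.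

We use the min–max description of eigenvalues on $H_0^1(\Omega)$, the closure of $C_c^\infty(\Omega)$ in $H^1$, and these facts.

1. On a bounded domain the first Dirichlet eigenvalue is simple, with a positive eigenfunction (the ground state).
2. On a bounded smooth domain, eigenfunctions are smooth up to the boundary, and by Hopf's lemma the normal derivative of the ground state does not vanish on the boundary.
3. (Brascamp–Lieb, J. Funct. Anal. 22 (1976)) On a bounded convex domain the positive ground state $u$ is log-concave: $\nabla^2\log u\le0$. Example: $u=\sin x$ on $(0,\pi)$, where $(\log u)''=-1/\sin^2x$.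
4. (Airy operator) For $\nu>0$ the operator $-\frac{d^2}{dx^2}+\nu x$ on $(0,\infty)$ with Dirichlet condition at $0$ has compact resolvent and simple eigenvalues $a_j\nu^{2/3}$, with eigenfunctions $\mathrm{Ai}(\nu^{1/3}x-a_j)$.

Fact 4 says $\int(w'^2+\nu xw^2)\ge a_1\nu^{2/3}\int w^2$. As a check take $\nu=1$ and $w=xe^{-bx}$. Then $\int w'^2/\int w^2=b^2$ and $\int xw^2/\int w^2=\frac3{2b}$, and the minimum of $b^2+\frac3{2b}$ is $3(3/4)^{2/3}=2.476\ldots$, above $a_1=2.338\ldots$ by about $6\%$.

## 3. Barycentric coordinates on the regular simplex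

Let
$$S=S_N=\Big\{x\in\mathbb R^N:\ x_i>0,\ \sum_{i=0}^nx_i=1\Big\},\qquad V=\Big\{v\in\mathbb R^N:\ \sum v_i=0\Big\},$$
with the induced Lebesgue measure on $S$. Let $P$ be the orthogonal projection onto $V$ and
$$D_i=\partial_i-\frac1N\sum_j\partial_j,$$
the derivative along $Pe_i$. Then $\sum_i(D_if)^2=|P\nabla f|^2$. Since $S$ is regular with side $\sqrt2$, $\Delta_n\cong2^{-1/2}S$, and the eigenvalues of $\Delta_n$ are those of
$$\mathcal E(f)=2\int_S\sum_i(D_if)^2\quad\text{on }H_0^1(S).\tag{2}$$
Example: for $f=x_0$ and $N=3$ the integrand is $2(1-\frac13)=\frac43$, the squared gradient of a barycentric coordinate found in Section 1.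

The group $\mathrm{Sym}_N$ permutes the coordinates; "invariant" means $\mathrm{Sym}_N$-invariant, $\tau$ is the transposition $(0\,1)$, and "odd" means odd under $\tau$. We write $\lambda_1,\lambda_2$ for $\lambda_1(\Delta_n),\lambda_2(\Delta_n)$. The ground state is positive and simple, hence invariant.

**Lemma 1.** A $\mathrm{Sym}_N$-invariant quadratic form $B$ on $V$ is a multiple of $|v|^2$.

*Proof.* The form $x\mapsto B(Px)$ on $\mathbb R^N$ is invariant, because $P$ commutes with permutations. Permutations act transitively on indices and on ordered pairs of distinct indices, so its symmetric matrix has one value $b$ on the diagonal and one value $b'$ off it. For $v\in V$ this gives $B(v)=(b-b')|v|^2+b'(\sum v_i)^2=(b-b')|v|^2$. $\square$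

## 4. Stretching the simplex between two blocks of vertices

### 4.1 Bounding a gap by a linear multiplier

To beat $\Delta_n$ we need an upper bound for a gap. The simplest test function is the ground state times a linear function.

**Lemma 2.** For a bounded domain with $L^2$-normalized ground state $u$ and a unit vector $e$,
$$\lambda_2-\lambda_1\le4\int(\partial_eu)^2.\tag{3}$$

*Proof.* Translate so that $f=x\cdot e$ satisfies $\int fu^2=0$. Then $fu\in H_0^1$ is orthogonal to $u$, and
$$\int|\nabla(fu)|^2=\int\nabla u\cdot\nabla(f^2u)+\int u^2|\nabla f|^2=\lambda_1\int f^2u^2+1 .$$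
So $\lambda_2-\lambda_1\le1/\int f^2u^2$. Next, $\int\partial_e(fu^2)=0$ gives
$$1=\int u^2=-2\int fu\,\partial_eu\le2\Big(\int f^2u^2\Big)^{1/2}\Big(\int(\partial_eu)^2\Big)^{1/2},$$
that is, $1/\int f^2u^2\le4\int(\partial_eu)^2$. $\square$

On $\Delta_n$ the quadratic form $e\mapsto\int(\partial_eu)^2$ is invariant, so by Lemma 1 it is a multiple of the metric; its trace is $\int|\nabla u|^2=\lambda_1$. Hence, for all $n\ge2$,
$$\int(\partial_eu)^2=\frac{\lambda_1}n\quad\text{for every unit vector }e,\qquad\text{and}\qquad \xi(\Delta_n)\le\frac{4\lambda_1}{n}.\tag{4}$$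

### 4.2 The two-block family

Let $N\ge4$, $k_1=\lfloor N/2\rfloor$, $k_2=\lceil N/2\rceil$. Split the indices into blocks $A,B$ of sizes $k_1,k_2$ and put
$$R=\frac{2k_1k_2}N\ge\frac{N^2-1}{2N}.$$

**Definition (two-block simplex).** Let $(\alpha_i)_{i\in A}$, $(\beta_i)_{i\in B}$ be the vertices of regular simplices of side $1$ centered at the origin of $\mathbb R^{k_1-1}$, $\mathbb R^{k_2-1}$. For $\ell,h>0$ let $T_{\ell,h}\subset\mathbb R^{k_1-1}\times\mathbb R^{k_2-1}\times\mathbb R$ have the vertices $p_i=(\ell\alpha_i,0,0)$ for $i\in A$ and $p_i=(0,\ell\beta_i,h)$ for $i\in B$.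

Edges inside a block have length $\ell$. The squared circumradii of the blocks of side $1$ are $\frac{k_1-1}{2k_1}$ and $\frac{k_2-1}{2k_2}$, whose sum is $1-\frac N{2k_1k_2}=1-\frac1R$. So edges between the blocks have squared length $h^2+\ell^2(1-\frac1R)$. Put $r=\ell^2/h^2$. For $0<r\le R$ the edges between the blocks are the longest, and
$$d^2=\ell^2\Big(\frac1r+1-\frac1R\Big).\tag{5}$$
At $r=R$ the simplex is regular; for $r<R$ it is stretched in the last coordinate and not regular. Let $T_r\in\mathfrak M_n$ be $T_{\ell,h}$ rescaled to diameter $1$. Example: for $N=4$, $R=2$, and $T_{\ell,h}$ is a tetrahedron with two opposite edges of length $\ell$ and four edges of length $\sqrt{h^2+\ell^2/2}$; it is regular when $h^2=\ell^2/2$.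

**Lemma 3.** In barycentric coordinates $x\in S$, the Dirichlet energy density of $T_{\ell,h}$ is $\ell^{-2}Y+h^{-2}X$ with
$$Y(f)=2\sum_{i\in A}(\partial_if-\bar\partial_Af)^2+2\sum_{i\in B}(\partial_if-\bar\partial_Bf)^2,\qquad X(f)=(\bar\partial_Af-\bar\partial_Bf)^2,\tag{6}$$
where $\bar\partial_A=\frac1{k_1}\sum_A\partial_i$, $\bar\partial_B=\frac1{k_2}\sum_B\partial_i$. The part $h^{-2}X$ is the squared derivative in the last coordinate direction. Integrated over $S$, $Y+RX=\mathcal E$.

*Proof.* Identify $T_{\ell,h}$ with $S$ by $x\mapsto\sum x_ip_i$; the volume form changes by a constant factor. Let $Lv=\sum v_ip_i$ on $V$. Decompose $V=V_A\oplus V_B\oplus\mathbb R\omega$ orthogonally, where $V_A,V_B$ are the sum-zero vectors supported in $A$, $B$, and $\omega=\frac1{k_1}1_A-\frac1{k_2}1_B$. The images under $L$ lie in the three factors, so they are mutually orthogonal, and $L\omega=(0,0,-h)$ because the blocks are centered. For $v\in V_A$, expanding $\alpha_i\cdot\alpha_j=\frac12(|\alpha_i|^2+|\alpha_j|^2-|\alpha_i-\alpha_j|^2)$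 and using $\sum v_i=0$,
$$|Lv|^2=-\frac{\ell^2}2\sum_{i\ne j}v_iv_j=\frac{\ell^2}2|v|^2,$$
and likewise on $V_B$. So an orthonormal basis of $\mathbb R^n$ is obtained by applying $L$ to $\frac{\sqrt2}\ell$ times orthonormal bases of $V_A$ and $V_B$, and to $-\omega/h$. The squared gradient is the sum of the squared derivatives along these vectors. The derivatives along $V_A$ contribute $\frac2{\ell^2}\sum_A(\partial_if-\bar\partial_Af)^2$, similarly for $V_B$, and the derivative along $-\omega/h$ contributes $h^{-2}(\bar\partial_Af-\bar\partial_Bf)^2$. This is (6).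

In the same decomposition, $2\sum_i(D_if)^2=2|P\nabla f|^2=Y(f)+2(\partial_\omega f)^2/|\omega|^2$, and $|\omega|^2=\frac1{k_1}+\frac1{k_2}=\frac N{k_1k_2}=\frac2R$. So it equals $Y(f)+RX(f)$. $\square$

From now on $X(f),Y(f)$ also denote the integrals over $S$. The eigenvalues of $T_{\ell,h}$ are $\ell^{-2}$ times those of $Y+rX$. Let $G(r)$ be the lowest eigenvalue of $Y+rX$ on $H_0^1(S)$, $u_r$ its $L^2(S)$-normalized positive ground state, and
$$x(r)=X(u_r)\ge0 .$$

**Lemma 4.** (a) For $0<r\le R$,
$$\xi(T_r)\le4\,x(r)\Big(1+r\big(1-\tfrac1R\big)\Big)\le4(1+r)\,x(r).\tag{7}$$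
(b) For all $r,r'>0$,
$$G(r')\le G(r)+(r'-r)\,x(r).\tag{8}$$
The function $x$ is nonincreasing, and for $0<\epsilon<R$
$$\int_\epsilon^Rx(r)\,dr=G(R)-G(\epsilon),\qquad G(R)=\lambda_1.\tag{9}$$
(c) For $0<r\le R$,
$$x(r)\ge x(R)=\frac{\lambda_1}{(N-1)R}.\tag{10}$$

*Proof.* (a) By Lemma 2 with $e$ the last coordinate direction, and Lemma 3, the gap of $T_{\ell,h}$ is at most $4h^{-2}x(r)=4\ell^{-2}r\,x(r)$. Multiply by (5).

(b) The function $u_r$ is a test function for $G(r')$, so $G(r')\le Y(u_r)+r'X(u_r)=G(r)+(r'-r)x(r)$. Adding (8) to the same inequality with $r,r'$ exchanged gives $0\le(r'-r)(x(r)-x(r'))$, so $x$ is nonincreasing. For a partition $\epsilon=r_0<r_1<\dots<r_m=R$, (8) used in both directions gives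
$$\sum(r_{i+1}-r_i)\,x(r_{i+1})\le G(R)-G(\epsilon)\le\sum(r_{i+1}-r_i)\,x(r_i).$$
Since $x$ is monotone, both sums tend to $\int_\epsilon^Rx$ as the mesh tends to $0$. Finally $Y+RX=\mathcal E$, so $G(R)=\lambda_1$.

(c) For $r=R$ take $\ell=1$, $h^{-2}=R$; then $T_{\ell,h}=\Delta_n$, and $RX(u_R)=\int(\partial_eu)^2$ for a unit vector $e$ and the normalized ground state $u$ of $\Delta_n$. By (4) this is $\lambda_1/(N-1)$. Now use monotonicity. $\square$

### 4.3 One simplex at a time gives nothing; the whole family gives a logarithm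

If $x$ were constant, the bound $4(1+r)x(r)$ would fall by a factor of order $R$ as $r$ goes from $R$ down to $0$. But $x$ grows as $r$ decreases, and we must control its growth. What we control is a total: suppose we know a number $D$ with $\int_0^Rx\,dr\le D$. The first attempt is to choose one good $r$ and use monotonicity, $r\,x(r)\le\int_0^rx\le D$, so that
$$\xi(T_r)\le4(1+r)x(r)\le4D\Big(1+\frac1r\Big).$$
This never helps. By (10), $D\ge\int_0^Rx\ge R\,x(R)=\frac{\lambda_1}{N-1}$, so by (4) the right-hand side is larger than $4D\ge\frac{4\lambda_1}{N-1}\ge\xi(\Delta_n)$, for every $r$ and every admissible $D$.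

The remedy is not to choose $r$. Suppose that *no* member of the family beats the regular simplex: $\xi(T_r)\ge M=\xi(\Delta_n)$ for all $r\in(0,R)$. Then (7) forces $x(r)\ge\frac M{4(1+r)}$ for all $r$, and
$$D\ge\int_0^Rx\,dr\ge\frac M4\ln(1+R).$$
Since $R\approx N/2$, this is a contradiction for large $N$ as soon as $D$ and $M$ are of the same order. So we need two estimates:

1. a lower bound $\xi(\Delta_n)\ge\mathrm{const}\cdot N^2$;
2. an upper bound $\lambda_1-G(\epsilon)\le\mathrm{const}\cdot N^2$, uniform in $\epsilon>0$.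

We shall see that $\lambda_1$ is $2cN^3$ to leading order, so both estimates require eigenvalue bounds that are correct to leading order with an error of order $N^2$.

## 5. The first eigenvalue of $\Delta_n$ to order $N^2$

Let $\theta=1-\frac1N$.

**Lemma 5.** For $N\ge2$: $\lambda_1\ge2cN^3\theta^2=2cN(N-1)^2$.

*Proof.* **Step 1 (reduce to one coordinate).** The purpose is to use only the condition $x_a>0$, one index $a$ at a time. Let $w\in C_c^\infty(S)$, $\int w^2=1$, extended by $0$, and let $\nu>0$. On a line $\{p+\sigma Pe_a\}$ the coordinate $x_a$ changes at the rate $e_a\cdot Pe_a=\theta$. With a suitable origin $x_a=\theta\sigma$, and $w$ has compact support in $\sigma>0$. Fact 4 with $\nu\theta$ in place of $\nu$ on each line, integrated over the parallel lines, gives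
$$\|D_aw\|^2+\nu\int x_aw^2\ge a_1(\nu\theta)^{2/3}.\tag{11}$$

**Step 2 (restore the constraint).** The purpose is to remove the linear potentials, using $\sum x_a=1$. Summing (11) over all $a$ gives $\frac12\mathcal E(w)+\nu\ge Na_1\theta^{2/3}\nu^{2/3}$. For $Q>0$ the function $\nu^{2/3}Q-\nu$ is maximal where $\nu^{1/3}=\frac23Q$, so
$$\max_{\nu>0}\big(\nu^{2/3}Q-\nu\big)=\frac49Q^3-\frac8{27}Q^3=\frac4{27}Q^3.\tag{12}$$
With $Q=Na_1\theta^{2/3}$ we get $\mathcal E(w)\ge\frac8{27}a_1^3N^3\theta^2=2cN^3\theta^2$. $\square$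

The upper bound reverses the argument: we take a product of Airy ground states on $(0,\infty)^N$ and slice it by $\sum x_i=s$.

**Lemma 6.** For $N\ge2$: $\lambda_1\le2cN^2(N-1)$ and $\lambda_1\le2c\,(N^3-1.6N^2+1.2N)$.

*Proof.* **Step 1 (moments of the Airy ground state).** We need the first three moments of $\varphi^2$, where $\varphi$ is the normalized ground state of $-\partial^2+x$ on $(0,\infty)$, with eigenvalue $a=a_1$. It is smooth on $[0,\infty)$ and decays faster than any exponential. For a polynomial $q$, using $\varphi''=(x-a)\varphi$,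
$$\frac d{dx}\Big[q\varphi'^2+q(a-x)\varphi^2-q'\varphi\varphi'+\tfrac12q''\varphi^2\Big]=\Big[2q'(a-x)-q+\tfrac12q'''\Big]\varphi^2 .$$
Indeed, on differentiating, the terms $\pm q'\varphi'^2$ and $\pm q''\varphi\varphi'$ cancel, $2q\varphi'\varphi''+2q(a-x)\varphi\varphi'=0$, and $-q'\varphi\varphi''=q'(a-x)\varphi^2$. If $q(0)=0$, the bracket on the left vanishes at $0$ (as $\varphi(0)=0$) and at $\infty$, so the right side has integral $0$. Write $\langle\cdot\rangle$ for the mean with respect to $\varphi^2$. Taking $q=x,x^2,x^3$ gives $2a-3\langle x\rangle=0$, $4a\langle x\rangle-5\langle x^2\rangle=0$, $6a\langle x^2\rangle-7\langle x^3\rangle+3=0$, that is,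
$$m:=\langle x\rangle=\frac{2a}3,\qquad\langle x^2\rangle=\frac{8a^2}{15},\qquad\langle x^3\rangle=\frac{16a^3}{35}+\frac37 .$$
Hence $K:=\int\varphi'^2=a-m=\frac a3$, and $Km^2=\frac4{27}a^3=c$. The variance is $(\frac8{15}-\frac49)a^2=\frac4{45}a^2=\frac15m^2$. The third central moment is
$$\kappa_3=\langle x^3\rangle-3m\langle x^2\rangle+2m^3=16a^3\Big(\frac1{35}-\frac1{15}+\frac1{27}\Big)+\frac37=-\frac{16}{945}a^3+\frac37,$$
so $\dfrac{\kappa_3}{m^3}=\dfrac{81}{56a^3}-\dfrac2{35}<0.05625$, by $a^3\ge12.78$.

**Step 2 (slice the product).** The purpose is to turn the product into test functions on scaled copies of $S$. Let $\Psi(x)=\prod_i\varphi(x_i)$ on $(0,\infty)^N$ and $s=\sum x_i$. On the slice $sS$ the function $\Psi$ is smooth up to the boundary and vanishes there, so by scaling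
$$2\int_{sS}\sum(D_i\Psi)^2\ge\lambda_1s^{-2}\int_{sS}\Psi^2 .$$
Lebesgue measure on $\mathbb R^N$ is $N^{-1/2}ds$ times the slice measure, so we may integrate over $s$. Since $\sum(D_i\Psi)^2=\sum(\partial_i\Psi)^2-\frac1N(\sum\partial_i\Psi)^2$, and the cross terms $\int\partial_i\Psi\,\partial_j\Psi=(\int\varphi\varphi')^2$ vanish,
$$2\sum_i\|D_i\Psi\|^2=2NK-2K .$$
Thus
$$\lambda_1\,\mathbb E[s^{-2}]\le2(N-1)K,$$
where $s$ is a sum of $N$ independent variables with density $\varphi^2$, so $\mathbb Es=Nm$. By Jensen $\mathbb Es^{-2}\ge(Nm)^{-2}$, and the first bound follows: $\lambda_1\le2(N-1)N^2Km^2=2cN^2(N-1)$.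

**Step 3 (use the fluctuations of $s$).** The purpose is to improve the coefficient of $N^2$. Put $\delta=\frac s{Nm}-1>-1$. Multiplying out,
$$(1+\delta)^2(1-2\delta+3\delta^2-4\delta^3)=1-\delta^4(5+4\delta)\le1,$$
so $(1+\delta)^{-2}\ge1-2\delta+3\delta^2-4\delta^3$. Here $\mathbb E\delta=0$, $\mathbb E\delta^2=\frac1{5N}$, and $\mathbb E\delta^3=\frac{\kappa_3}{m^3N^2}$, since third central moments of independent variables add. Therefore
$$(Nm)^2\,\mathbb Es^{-2}\ge1+\frac3{5N}-\frac{4\kappa_3}{m^3N^2}\ge1+\frac{0.6}N-\frac{0.225}{N^2}>0 .$$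
So $\lambda_1\le2cN^3(1-\frac1N)\big/(1+\frac{0.6}N-\frac{0.225}{N^2})$. Finally
$$\Big(1+\frac{0.6}N-\frac{0.225}{N^2}\Big)\Big(1-\frac{1.6}N+\frac{1.2}{N^2}\Big)=1-\frac1N+\frac{0.015}{N^2}+\frac{1.08}{N^3}-\frac{0.27}{N^4}\ge1-\frac1N,$$
hence $\lambda_1\le2cN^3(1-\frac{1.6}N+\frac{1.2}{N^2})$. $\square$

As a check, for $N=3$ Lemma 5 gives $24c\approx45.4$ and the second bound of Lemma 6 gives $32.4\,c\approx61.4$; the true value is $\frac{16\pi^2}3\approx52.6$.

## 6. The second eigenfunction can be taken odd under a transposition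

For $\xi(\Delta_n)$ we need a lower bound on $\lambda_2$ that exceeds $\lambda_1$ by order $N^2$. The slicing of Lemma 5 can see a second eigenfunction $w$ if $w$ is odd under exchanging $x_0$ and $x_1$: then the pair $(x_0,x_1)$ should cost $a_1+a_2$ instead of $2a_1$. An invariant $w$, orthogonal to the ground state, gives the slicing no such information. We must show that invariant functions do not have to be considered.

**Definition.** For an invariant bounded domain $\Omega$ in the hyperplane $\{\sum x_i=1\}$, let $\Lambda(\Omega)$ be the infimum of the Rayleigh quotient of the form $2\int_\Omega|P\nabla w|^2$ over odd $w\in H_0^1(\Omega)\setminus\{0\}$, and let $M_s(\Omega)$ be the second eigenvalue of this form restricted to invariant functions.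

Example: for $N=2$, $\Delta_1$ is the unit interval and $\tau$ is its reflection. Odd functions start with the second sine, so $\Lambda=4\pi^2$; invariant ones use the first and third, so $M_s=9\pi^2$.

The device is to divide an invariant eigenfunction $w$ by the ground state $u$, differentiate $f=w/u$ along an edge direction, and multiply by $u$ again. The result is odd, and log-concavity of $u$ keeps its Rayleigh quotient from rising. On $(0,\pi)$ with $u=\sin x$, $w=\sin3x$, we get $f=1+2\cos2x$ and $uf'=-4\sin x\sin2x=2(\cos3x-\cos x)$. This is odd about $\frac\pi2$, with Rayleigh quotient $\frac{20\pi}{4\pi}=5\le9$.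

**Lemma 7.** $\lambda_2(\Delta_n)=\Lambda(S)$.

*Proof.* Odd functions are orthogonal to the invariant ground state, so $\lambda_2\le\Lambda(S)$.

**Step 1 (reduce the converse to $M_s(S)\ge\Lambda(S)$).** Let $w$ be an eigenfunction for $\lambda_2$. If $w$ is not invariant, then, since transpositions generate $\mathrm{Sym}_N$, some transposition $\tau'$ has $w-w\circ\tau'\ne0$. This is an eigenfunction for $\lambda_2$ that is odd under $\tau'$. As $\tau'$ is conjugate to $\tau$, $\lambda_2\ge\Lambda(S)$. If $w$ is invariant, it is orthogonal to the ground state, so $\lambda_2\ge M_s(S)$. It remains to prove $M_s(S)\ge\Lambda(S)$. In doing so we drop the factor $2$ and use the ordinary Dirichlet integral of the hyperplane; this halves both sides.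

**Step 2 (smooth convex invariant domains).** We want to integrate by parts without boundary trouble. The function $-\sum\log x_i$ on $S$ is smooth, strictly convex and invariant, and tends to $\infty$ at $\partial S$. Its only critical point is the center of $S$, where its value is $N\log N$. So for $j>N\log N$ the set
$$\Omega_j=\Big\{x\in S:\ -\sum\log x_i<j\Big\}$$
is a bounded smooth convex invariant domain with $\overline{\Omega_j}\subset S$, and $\Omega_j\uparrow S$.

**Step 3 (the quotient is smooth up to the boundary).** On $\Omega_j$ let $u>0$ be the ground state, with eigenvalue $\lambda_1^{(j)}$, let $w$ be an invariant eigenfunction for $M_s(\Omega_j)$ with $\int wu=0$, and put $\gamma=M_s(\Omega_j)-\lambda_1^{(j)}$. (By averaging test functions over $\mathrm{Sym}_N$, $w$ is a true Dirichlet eigenfunction.) Let $f=w/u$. Flatten the boundary locally to $\{y_n=0\}$. There $w=y_nW$ with $W=\int_0^1\partial_nw(y',sy_n)\,ds$ smooth, and likewise $u=y_nU$, with $U\ne0$ at $y_n=0$ by Hopf. So $f=W/U$, and $f\in C^\infty(\overline{\Omega_j})$.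

**Step 4 (an identity for the derivatives of $f$).** Inserting $w=fu$ in the eigenvalue equation gives
$$\Delta f+2\nabla\log u\cdot\nabla f=-\gamma f .$$
For a constant vector $e\in V$ let $g=\partial_ef$. Differentiate along $e$ and multiply by $u^2$:
$$\operatorname{div}(u^2\nabla g)+2u^2\,\nabla^2\log u\,(e,\nabla f)=-\gamma u^2g .$$
The tensor $u^2\nabla^2\log u=u\nabla^2u-\nabla u\otimes\nabla u$ is smooth up to the boundary, and $u=0$ on the boundary. Multiplying by $g$ and integrating, there is no boundary term, and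
$$B(e):=\int u^2|\nabla g|^2-\gamma\int u^2g^2=2\int u^2\,g\,\nabla^2\log u\,(e,\nabla f).\tag{13}$$

**Step 5 (log-concavity gives a sign for every direction).** Sum (13) over an orthonormal basis of $V$. Since $\sum_e(\partial_ef)e=\nabla f$,
$$\operatorname{tr}B=2\int u^2\,\nabla^2\log u\,(\nabla f,\nabla f)\le0$$
by Brascamp–Lieb. As $f$ and $u$ are invariant, $B$ is an invariant quadratic form on $V$. By Lemma 1 it is a multiple of $|e|^2$, and this multiple is $\le0$. So $B(v_{01})\le0$, where $v_{ik}=(e_i-e_k)/\sqrt2$.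

**Step 6 (an odd test function).** Put $g=\partial_{v_{01}}f$. If $g\equiv0$, then by invariance $\partial_{v_{ik}}f\equiv0$ for all $i\ne k$; these vectors span $V$, so $f$ is constant, contradicting $\int fu^2=\int wu=0$ and $f\not\equiv0$. So $h=ug\in H_0^1(\Omega_j)\setminus\{0\}$. It is odd, because $\tau v_{01}=-v_{01}$ and $u,f$ are invariant. Moreover
$$\int|\nabla h|^2=\int u^2|\nabla g|^2+\int\nabla u\cdot\nabla(ug^2)=\int u^2|\nabla g|^2+\lambda_1^{(j)}\int u^2g^2\le M_s(\Omega_j)\int h^2,$$
where the last step is $B(v_{01})\le0$. Extending odd functions by zero we get $M_s(\Omega_j)\ge\Lambda(\Omega_j)\ge\Lambda(S)$.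

**Step 7 (pass to $S$).** Averaging over $\mathrm{Sym}_N$ shows that invariant functions in $C_c^\infty(S)$ are dense in the invariant part of $H_0^1(S)$. By min–max, for $\varepsilon>0$ there is a two-dimensional space of such functions with Rayleigh quotients at most $M_s(S)+\varepsilon$. Their supports lie in $\Omega_j$ for large $j$, so $M_s(S)+\varepsilon\ge M_s(\Omega_j)\ge\Lambda(S)$. Let $\varepsilon\to0$. $\square$

*Proof of Theorem 3.* We identify $\Lambda(S)$ with the first eigenvalue of $S\cap\{x_0>x_1\}$, for the form $\mathcal E$. Odd functions in $C_c^\infty(S)$ are dense in the odd part of $H_0^1(S)$ (antisymmetrize an approximating sequence), and they vanish on $\{x_0=x_1\}$. Their restrictions to the half are continuous $H^1$ functions vanishing on its boundary, so they lie in $H_0^1$ of the half, and so do limits. Conversely, functions in $H_0^1$ of the half extend oddly to $H_0^1(S)$. Rayleigh quotients agree. So $\Lambda(S)$ is the first eigenvalue of the half simplex, and Lemma 7 gives the theorem. $\blacksquare$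

## 7. The gap of the regular simplex is of order $N^2$

Let $\theta_2=1-\frac2N$.

**Lemma 8.** For $N\ge3$, $\lambda_2\ge\frac8{27}Q^3$ with $Q=(N-2)a_1\theta^{2/3}+(a_1+a_2)\theta_2^{2/3}$.

*Proof.* Let $w\in C_c^\infty(S)$ be odd with $\int w^2=1$, and let $\nu>0$.

**Step 1 (planes on which $\tau$ acts).** We want a problem in $(x_0,x_1)$ alone. Consider an affine $2$-plane with directions $Pe_0,Pe_1$. It is $\tau$-invariant, because $\tau x-x$ is a multiple of $e_0-e_1=Pe_0-Pe_1$. Moving by $\sigma_0Pe_0+\sigma_1Pe_1$ changes $x_0$ by $\theta\sigma_0-\frac1N\sigma_1$ and $x_1$ by $-\frac1N\sigma_0+\theta\sigma_1$. The determinant is $\theta^2-N^{-2}=\theta_2\ne0$, so $(x_0,x_1)$ are coordinates on the plane, and in them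
$$D_0=\theta\partial_0-\tfrac1N\partial_1,\qquad D_1=-\tfrac1N\partial_0+\theta\partial_1 .$$
For $F=w|_{\text{plane}}$ and $F_i=\partial_iF$ we have $D_0F-D_1F=F_0-F_1$ and $D_0F+D_1F=\theta_2(F_0+F_1)$, so
$$(D_0F)^2+(D_1F)^2=\tfrac12(F_0-F_1)^2+\tfrac12\theta_2^2(F_0+F_1)^2\ge\theta_2^2(F_0^2+F_1^2).$$

**Step 2 (the antisymmetric quadrant problem).** Here oddness pays. $F$ is smooth, compactly supported in the open quadrant, and antisymmetric. In one variable $-\theta_2^2\partial^2+\nu x=\theta_2^2\big(-\partial^2+\frac\nu{\theta_2^2}x\big)$ has the eigenvalues $a_j(\nu\theta_2)^{2/3}$. So the Dirichlet operator $\sum_{i=0,1}(-\theta_2^2\partial_i^2+\nu x_i)$ on the quadrant has product eigenfunctions with eigenvalues $(a_j+a_k)(\nu\theta_2)^{2/3}$. The coefficients of an antisymmetric function are antisymmetric in $(j,k)$, so the terms $j=k$ are absent and the lowest remaining eigenvalue is $(a_1+a_2)(\nu\theta_2)^{2/3}$. Integrating over the parallel planes,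
$$\|D_0w\|^2+\|D_1w\|^2+\nu\int(x_0+x_1)w^2\ge(a_1+a_2)(\nu\theta_2)^{2/3}.$$

**Step 3 (assemble).** Adding (11) for the $N-2$ indices $a\ge2$ gives $\frac12\mathcal E(w)+\nu\ge\nu^{2/3}Q$, so $\mathcal E(w)\ge\frac8{27}Q^3$ by (12). By density of odd $C_c^\infty(S)$ functions, $\Lambda(S)\ge\frac8{27}Q^3$. Apply Lemma 7. $\square$

To expand the fractional powers we use, for $0\le x\le\frac1{10}$,
$$(1-x)^{2/3}\ge1-\tfrac23x-\tfrac18x^2.\tag{14}$$
Indeed the Taylor series is $1-\frac23x-\frac19x^2-\sum_{j\ge3}c_jx^j$ with $c_3=\frac4{81}$ and $\frac{c_{j+1}}{c_j}=\frac{j-2/3}{j+1}<1$, so $0<c_j\le\frac4{81}$, and $\frac4{81}\cdot\frac{x^3}{1-x}\le0.0055\,x^2<(\frac18-\frac19)x^2$.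

**Lemma 9.** For $N\ge40$: $\xi(\Delta_n)\ge2c\,(1.8451N^2-8.7N)$.

*Proof.* By (14) with $x=\frac1N$ and $x=\frac2N$, and $\frac{a_1+a_2}{a_1}\ge2.7484$,
$$\frac Q{a_1}\ge(N-2)\Big(1-\frac2{3N}-\frac1{8N^2}\Big)+2.7484\Big(1-\frac4{3N}-\frac1{2N^2}\Big).$$
The first product is $N-\frac83+\frac{29}{24N}+\frac1{4N^2}$, so the sum is at least
$$N+0.0817-\frac{2.4563}N-\frac{1.1243}{N^2}\ge N+y,\qquad y=0.0817-\frac{2.5}N>0,$$
where $N\ge40$ is used twice: $\frac{1.1243}{N^2}\le\frac{0.0282}N$, and $\frac{2.5}{40}=0.0625$. Since $\frac8{27}a_1^3=2c$, Lemma 8 gives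
$$\lambda_2\ge2c(N+y)^3\ge2c(N^3+3yN^2)=2c(N^3+0.2451N^2-7.5N).$$
Subtract the second bound of Lemma 6. The diameter of $\Delta_n$ is $1$. $\square$

This is the first estimate required in Section 4.3.

## 8. The total change of $G$ along the family is $O(N^2)$

**Lemma 10.** Let $N\ge20$. For every $r>0$, $G(r)\ge2c\,(N^3-4N^2)$. Consequently
$$\int_0^Rx(r)\,dr\le D:=2c\,(2.4N^2+1.2N).\tag{15}$$

*Proof.* **Step 1 (drop $X$ and split into the two blocks).** Since $X\ge0$, it suffices to bound $Y$ from below. Let $f\in C_c^\infty(S)$ and fix $t=\sum_Ax_i\in(0,1)$. The slice is $tS_{k_1}\times(1-t)S_{k_2}$, and the two parts of $Y$ are the forms $\mathcal E$ of the two factors. With $\mu_j=\lambda_1(\Delta_{k_j-1})$, scaling and integration over $t$ give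
$$Y(f)\ge\int\Big(\frac{\mu_1}{t^2}+\frac{\mu_2}{(1-t)^2}\Big)f^2 .$$

**Step 2 (remove $t$).** With $t_1=t$, $t_2=1-t$, Hölder with exponents $3$ and $\frac32$ gives
$$\sum_j\mu_j^{1/3}=\sum_j(\mu_jt_j^{-2})^{1/3}\,t_j^{2/3}\le\Big(\sum_j\mu_jt_j^{-2}\Big)^{1/3}\Big(\sum_jt_j\Big)^{2/3},$$
and $\sum t_j=1$. So $Y(f)\ge(\mu_1^{1/3}+\mu_2^{1/3})^3\int f^2$, hence $G(r)\ge(\mu_1^{1/3}+\mu_2^{1/3})^3$ for every $r>0$.

**Step 3 (insert the bound for each block).** As $N\ge20$ we have $k_j\ge10$, so Lemma 5 and (14) with $x=\frac1{k_j}$ give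
$$\mu_j^{1/3}\ge(2c)^{1/3}k_j\Big(1-\frac1{k_j}\Big)^{2/3}\ge(2c)^{1/3}\Big(k_j-\frac23-\frac1{8k_j}\Big).$$
Hence $G(r)\ge2c(N-\eta)^3$ with $\eta=\frac43+\frac N{8k_1k_2}$. Since $k_1k_2\ge\frac{N^2-1}4$ and $N\ge20$, $\frac43\le\eta\le\frac43+\frac{0.51}N\le2$. Now
$$(N-\eta)^3=N^3-3\eta N^2+\eta^2(3N-\eta),\qquad3\eta N^2\le4N^2+1.53N,$$
and $\eta^2(3N-\eta)\ge\frac{16}9(3N-2)\ge1.53N$. So $G(r)\ge2c(N^3-4N^2)$.

**Step 4 (the integral).** By (9) and the second bound of Lemma 6, for every $\epsilon\in(0,R)$
$$\int_\epsilon^Rx\,dr=\lambda_1-G(\epsilon)\le2c\,(N^3-1.6N^2+1.2N)-2c\,(N^3-4N^2)=D .$$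
As $x\ge0$, let $\epsilon\to0$. $\square$

## 9. The logarithm wins at $N=300$: proof of Theorem 1

Let $N\ge300$ and suppose, for contradiction, that $\xi(T_r)\ge M:=\xi(\Delta_n)$ for all $r\in(0,R)$.

**Step 1 (two lower bounds for $x$).** We need bounds for small and for large $r$. By (7) and Lemma 9,
$$x(r)\ge\frac M{4(1+r)}\ge2cN^2\,\frac A{1+r},\qquad A=0.46127-\frac{2.175}N .$$
By (10) and Lemma 5, $x(r)\ge\frac{2cN(N-1)^2}{(N-1)R}=\frac{2cN(N-1)}R$. The first is strong for small $r$; the second needs no assumption on $M$ and is strong near $r=R$.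

**Step 2 (integrate and compare with (15)).** Use the first on $(0,0.45R)$ and the second on $(0.45R,R)$:
$$\int_0^Rx\,dr\ge2cN^2\Big[A\ln(1+0.45R)+0.55\Big(1-\frac1N\Big)\Big].$$
Since $R\ge\frac{N^2-1}{2N}$, the bracket is bounded below by an increasing function of $N$. At $N=300$: $A\ge0.4540$, $0.45R\ge67.49$, $\ln68.49\ge4.226$, $0.55(1-\frac1{300})\ge0.5481$. So for $N\ge300$ the bracket is at least $0.4540\cdot4.226+0.5481\ge2.466$. But by (15) the integral is at most $2cN^2(2.4+\frac{1.2}N)\le2cN^2\cdot2.404$, a contradiction.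

Hence for every $n=N-1\ge299$ some $r\in(0,R)$ has $\xi(T_r)<\xi(\Delta_n)$, with $T_r\in\mathfrak M_n$. $\blacksquare$

The refined bound in Lemma 6 affects only the threshold. With $\lambda_1\le2c(N^3-N^2)$ instead, the proof of Lemma 9 gives $\xi(\Delta_n)\ge2c(1.2451N^2-7.5N)$ and that of Lemma 10 gives $\int_0^Rx\le2c\cdot3N^2$; since $\ln(1+R)$ is unbounded, the contradiction still appears for large $N$.

## 10. A logarithmic separation: proof of Theorem 2

**Step 1 (part (i): two-sided bounds for $\xi(\Delta_n)$).** The lower bound is Lemma 9. For the upper bound, (4) and the first bound of Lemma 6 give $\xi(\Delta_n)\le\frac{4\lambda_1}{N-1}\le8cN^2$ for all $n\ge2$.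

**Step 2 (part (ii): a good $r$ exists).** Let $N\ge20$ and let $D$ be as in (15). If $x(r)>\frac D{(1+r)\ln(1+R)}$ held for all $r\in(0,R)$, then $\int_0^Rx\,dr>D$, contradicting (15). So for some $r\in(0,R)$, (7) gives
$$\xi(T_r)\le4(1+r)x(r)\le\frac{4D}{\ln(1+R)}=\frac{8c(2.4N^2+1.2N)}{\ln(1+R)},$$
and $1+R\ge1+\frac N2-\frac1{2N}\ge\frac N2$.

**Step 3 (the ratio).** For $N\ge300$, dividing the bounds,
$$\frac{\xi(\Delta_n)}{\inf_{\mathfrak M_n}\xi}\ge\frac{1.8451N^2-8.7N}{4(2.4N^2+1.2N)}\,\ln\frac N2\ge0.188\,\ln\frac N2\longrightarrow\infty.$$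
The fraction increases with $N$, and at $N=300$ it is $\frac{1.8161}{9.616}>0.188$. $\blacksquare$
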